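# One codeword spread over many samples: separating full adaptivity from every bounded memory

## 1. A grid of codewords cut across strings

Fix integers $t$ and $m$ and a map $F:[m]^t\to\mathbb F_2^t$. We call a point $c=(c_1,\dots,c_t)\in[m]^t$ a *cell*, and we think of $F(c)=(F(c)_1,\dots,F(c)_t)$ as a word of $t$ bits written into that cell. Now cut the grid into $m$ strings. The string $x_a$, for $a\in[m]$, records its *id* $a$ together with all the bits $F(c)_i$ for which $c_i=a$. We address such a bit by the pair $(i;b)$, where $b=c_{-i}\in[m]^{[t]\setminus\{i\}}$ lists the other coordinates of $c$. So $x_a$ carries a table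
$$f_{x_a}(i;c_{-i})=F(c)_i\qquad\text{whenever } c_i=a ,$$
with $p=t\,m^{t-1}$ entries. Every bit $F(c)_i$ is recorded in exactly one string, namely $x_{c_i}$. If the coordinates $c_1,\dots,c_t$ are pairwise different (we say the cell is *distinct*), then the $t$ bits of the word $F(c)$ sit in $t$ different strings. Let $P_F$ be the uniform distribution on $\{x_a\}_{a\in[m]}$.

For $t=2$ and $[m]=\{0,1\}$ the two tables are as follows: $x_0$ holds $F(0,0)_1,\ F(0,1)_1,\ F(0,0)_2,\ F(1,0)_2$, and $x_1$ holds $F(1,0)_1,\ F(1,1)_1,\ F(0,1)_2,\ F(1,1)_2$. The cell $(0,1)$ is distinct: its first bit is in $x_0$, at address $(1;1)$, and its second bit is in $x_1$, at address $(2;0)$. The cell $(0,0)$ is not distinct, and both its bits are in $x_0$.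

What is this for? Suppose each $F(c)$ is a codeword of a code in which any $k$ coordinates look uniformly random. An algorithm that sees random strings $x_a$ and may return to all of them can draw $t$ strings, read their ids $c_1,\dots,c_t$, and then read one bit from each to see the entire word $F(c)$. An algorithm with only $k$ strings accessible at a time has a problem. To read the bit $F(c)_i$ it must know the address $c_{-i}$, that is, the ids of all the other participants. By the time the last participant arrives and reveals its id, all but $k$ of the participants (the newcomer included) are out of reach, and their bits in this cell were not read in advance unless the newcomer's id was guessed. So it sees at most $k$ bits of any codeword, and these are pure noise. The rest of these notes turns this into a theorem.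

## 2. Bit queries, limited memory, and the two theorems

**The model.** In the Huge Object model of Goldreich and Ron, an algorithm gets independent samples from an unknown distribution $P$ over $\{0,1\}^n$. It cannot read samples in full; it may only query individual bits of the samples it has drawn. Its complexity is the total number of bit queries. Drawing and discarding samples is free, algorithms may be randomized and have unlimited classical memory for answers and ids, and bounds are worst-case in the number of queries.

**Distance.** Write $\mathrm{dist}$ for the normalized Hamming distance on $\{0,1\}^n$ and $\mathrm d$ for the unnormalized one. The earth mover's distance $\mathrm{EMD}(P,Q)$ is the minimum of $\mathbb E[\mathrm{dist}(X,X')]$ over couplings of $X\sim P$ and $X'\sim Q$. For example, with $n=2$, let $P$ be the point mass on $00$. There is only one coupling of $P$ with any given $Q$, so $\mathrm{EMD}(P,Q)=\frac12$ for $Q$ uniform on $\{00,11\}$, and $\frac14$ for $Q$ uniform on $\{00,01\}$. $\mathrm{EMD}$ satisfies the triangle inequality.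

**Properties and tests.** A property $\mathcal P$ is a sequence of compact sets $\mathcal P_n\subseteq\mathcal D(\{0,1\}^n)$, where $\mathcal D(\Omega)$ is the set of distributions over $\Omega$. A distribution is $\varepsilon$-far from $\mathcal P$ if its distance from every $Q\in\mathcal P_n$ is more than $\varepsilon$. An $\varepsilon$-test accepts every $P\in\mathcal P_n$ with probability at least $2/3$, and rejects every $P$ that is $\varepsilon$-far with probability at least $2/3$. It has one-sided error if it accepts every $P\in\mathcal P_n$ with probability 1.

**Adaptivity.** A *fully adaptive* algorithm may query any bit of any sample drawn so far, at any time, depending on all previous answers. A *weak $k$-memory* algorithm may at any time query only the $k$ most recently drawn samples. A *strong $k$-memory* algorithm may keep at most $k$ accessible samples at any time, and it chooses which samples to retain; a discarded sample can never be queried again. In both memory models queries may depend on all answers obtained so far. Every weak $k$-memory algorithm is a strong one: retain the last $k$ samples. The two rules do differ. For $k=2$, an algorithm that holds sample 1 and compares it with samples $2,3,4,\dots$ one after the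 other obeys the strong rule, but breaks the weak one as soon as it queries sample 1 after sample 3 is drawn.

The following question is posed in Tomer Adar and Eldar Fischer, "Refining the Adaptivity Notion in the Huge Object Model", arXiv:2306.16129 (2023). Is there one property, and one $\varepsilon_0>0$, such that $\varepsilon_0$-testing requires $\Omega(n^{c_k})$ queries with $c_k>0$ in every fixed $k$-memory model, weak or strong, while a fully adaptive algorithm can $\varepsilon$-test it with $O(\log n)$ queries for every fixed $\varepsilon>0$ (with the hidden constant depending on $\varepsilon$)? The answer is yes. Throughout, $\log$ is base 2,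
$$r(n)=\lfloor\sqrt{\log\log n}\rfloor,\qquad \varepsilon_0=\frac1{5000}.$$

**Theorem 1 (separation).** There are a property $\mathcal P$ and a constant $n_0$ such that:

1. For all $n\ge n_0$ and all $1\le k\le r(n)$, every strong (hence every weak) $k$-memory $\varepsilon_0$-test of $\mathcal P$ makes at least $\frac1{20\sqrt k}\,n^{1/(160k)}$ queries. In particular, for each fixed $k$, $\Omega(n^{1/(160k)})$ queries are needed.
2. For every fixed $\varepsilon>0$, $\mathcal P$ has a fully adaptive $\varepsilon$-test, with one-sided error, making $O(\varepsilon^{-3}\log n)+o_\varepsilon(\log n)=O_\varepsilon(\log n)$ queries.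

**Theorem 2 (converse).** For all integers $q,k\ge1$: if a property has a fully adaptive $\varepsilon$-test with $q$ queries, then it has a strong $k$-memory $\varepsilon$-test with at most $50\,q\,(1+\tau2^{\tau+1})$ queries, where $\tau=\lfloor q/k\rfloor$. In particular $q\le K\log n$ gives $O(n^{K/k}\log^2n)$ queries.

**Corollary.** If a property has both features of the question, with a fully adaptive $\varepsilon_0$-test of at most $K\log n$ queries, then $c_k\le K/k$ for every $k$. Hence the exponent must depend on $k$, and $c_k=\Theta(1/k)$ is optimal up to the constant.

## 3. Cells of length two, by hand

Take $t=2$, the code $\{00,11\}$, and idealized strings (id, table). Compare two random grids: in the first, every distinct cell holds $00$ or $11$ with probability $\frac12$ each; in the second, every cell holds a uniform pair of bits. In both, all cells are independent (and non-distinct cells uniform).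

*Two accessible samples suffice to tell them apart.* Draw two strings, read their ids $a,b$. If $a\ne b$, query $f_{x_a}(1;b)=F(a,b)_1$ and $f_{x_b}(2;a)=F(a,b)_2$. In the first grid the answers agree; in the second they disagree with probability $\frac12$.

*One accessible sample does not.* To learn anything, the algorithm must query both bits of some distinct cell $c$, from two samples with ids $c_1$ and $c_2$. These samples are never accessible together, so one of them, say the one with id $c_1$, was discarded before the other was first queried. But the query for $F(c)_1$ has the address $(1;c_2)$. So the algorithm named $c_2$ before the second sample's id was revealed, and that id is uniform given everything that happened before. With $Q$ queries the algorithm names at most $Q$ values and touches at most $Q$ new samples, so apart from repeated ids (treated the same way) a coincidence has probability about $Q^2/m$. The algorithm needs about $\sqrt m$ queries.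

So length two separates one slot from two slots and says nothing about $k\ge2$. To fool $k$ slots the cells must have length more than $k$. As $k$ is arbitrary, one property must contain cells of unboundedly many lengths.

## 4. Why parity checks and complete cells are not enough

The obvious next step is to take $t=k+1$ and the code of even-weight words. Any $k$ coordinates of a uniform even-weight word are uniform, so the idea of Section 3 still hides the code from $k$ slots. What breaks is farness. Given any grid $F$, flip the first coordinate of $F(c)$ in each distinct cell of odd weight. This changes only table entries with addresses $(1;b)$, which make up a fraction $1/t$ of each table. So $P_F$ is within $\mathrm{EMD}$ at most $1/t=1/(k+1)$ of a distribution all of whose distinct cells are even. A distance parameter $\varepsilon_0$ that works for all $k$ is impossible with this code. A random word must have distance $\Omega(t)$ from the code, while the code still looks uniform on $k$ coordinates with $k=\Omega(t)$.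

There is a second leak. Suppose we constrain only *complete* cells, those for which strings with all $t$ ids occur in the support. Then pick $G\subset[m]$ with $|[m]\setminus G|=\lceil m(\ln t)/t\rceil=:\gamma m$, move the mass of all ids outside $G$ onto a single string with id in $G$, and set $F(c)=0$ for every $c\in G^t$. The moved mass costs at most $\gamma$. For $a\in G$, the altered entries are those with $b\in G^{t-1}$, a fraction $(1-\gamma)^{t-1}$ of the table. All complete cells now hold the zero codeword, and the total cost is at most
$$\gamma+(1-\gamma)^{t-1}\le\frac{\ln t}t+\frac1m+e^{-(t-1)(\ln t)/t}\le\frac{\ln t}t+\frac1m+\frac2t ,$$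
since $t^{1/t}\le2$. For large $t$ and $m$ this tends to $0$, whatever linear code was chosen. So cells that are *nearly* complete must be constrained too: if at least $39k$ of $t=40k$ bits are present, those bits must extend to a codeword. For this to be a useful constraint, the code must remain error-detecting after $k$ coordinates are erased.

## 5. Codes whose two distances are both large

The purpose of this section is to meet these demands at once. For $k\ge1$ let $t=t_k=40k$.

**Lemma 1.** There is a linear code $C=C_k\subset\mathbb F_2^t$ of dimension $t/2$ such that $C$ and $C^\perp$ both have minimum distance at least $2k+1$, and a uniform $u\in\mathbb F_2^t$ satisfies $\Pr[\mathrm d(u,C)\le t/20]\le2^{-8k}\le\frac1{256}$. Moreover: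

* (i) a uniform codeword of $C$, restricted to any at most $k$ coordinates, is uniform;
* (ii) if $I\subseteq[t]$ and $|I|\ge t-k=39k$, then two distinct elements of the punctured code $C|_I$ (the restrictions of codewords to $I$) differ in at least 2 places.

**Proof.** Note $t/20=2k$. The number of vectors of weight at most $t/20$ is at most $\big(\frac{et}{t/20}\big)^{t/20}=(20e)^{t/20}\le64^{t/20}=2^{0.3t}$. Let $C$ be a uniformly random subspace of dimension $t/2$; then $C^\perp$ is also a uniformly random subspace of dimension $t/2$. By symmetry among nonzero vectors, a fixed nonzero vector lies in $C$ with probability $\frac{2^{t/2}-1}{2^t-1}=\frac1{2^{t/2}+1}<2^{-t/2}$, and likewise for $C^\perp$. By a union bound, the probability that $C$ or $C^\perp$ contains a nonzero word of weight at most $2k$ is less than $2\cdot2^{0.3t}\cdot2^{-0.5t}=2^{1-8k}<1$. So some $C$ has both distances at least $2k+1$. For any such $C$, the number of vectors within distance $t/20$ of $C$ is at most $2^{t/2}\cdot2^{0.3t}$, a fraction of at most $2^{-0.2t}=2^{-8k}$.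

For (i): the restriction of $C$ to a coordinate set $R$ with $|R|\le k$ is a subspace of $\mathbb F_2^R$. If it were proper, some nonzero vector supported on $R$ would be orthogonal to all of $C$, a nonzero dual word of weight at most $k$, which does not exist. So the restriction map is linear and onto $\mathbb F_2^R$, and it maps the uniform distribution to the uniform distribution. For (ii): if two elements of $C|_I$ differed in exactly one place, the codewords they come from would be distinct and at distance at most $1+(t-|I|)\le1+k<2k+1$. $\square$

## 6. The property

We now put the grid into honest $n$-bit strings. Changing the level or the id of a string must be expensive, table entries must all have about the same weight, and the table must fit into $n$ bits. The last requirement fixes the size of $m$.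

**Parameters.** For level $k$ let $\ell=\ell_k(n)=\lfloor\frac{\log n}{2t}\rfloor$, $m=2^\ell$, identify $[m]$ with $\{0,1\}^\ell$, and let $p=t\,m^{t-1}$. Then
$$\tfrac12n^{1/(80k)}\le m\le n^{1/(2t)},\qquad p\le t\sqrt n. \tag{1}$$
Let $h=\lceil\log(r(n)+1)\rceil$, $L=\lfloor n/3\rfloor$, $L'=n-2L$; so $L'\ge n/3\ge L$. Choose $n_0$ such that for all $n\ge n_0$ and $1\le k\le r(n)$,
$$r(n)\ge1,\quad L\ge n/4,\quad L'\le n/2,\quad p,\,m,\,2^h\le L,\quad m\ge10t^2. \tag{2}$$
This is possible because $t\le40\sqrt{\log\log n}$. Indeed $p\le40\sqrt{n\log\log n}$, $m\le\sqrt n$ and $2^h\le2(r(n)+1)$ are eventually below $n/4$, and $m\ge\frac12\cdot2^{\log n/(80\sqrt{\log\log n})}$ eventually exceeds $16000\log\log n\ge10t^2$.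

**Repetition and Hadamard code.** For a word $w$ of length $p'\le N$ let $\mathrm{rep}_N(w)\in\{0,1\}^N$ have $j$-th bit $w_{j\bmod p'}$. Each coordinate of $w$ occurs at least $\lfloor N/p'\rfloor\ge\frac N{2p'}$ and at most $\lceil N/p'\rceil\le\frac{2N}{p'}$ times. Let $\mathrm{Had}_\ell(a)=(\langle a,y\rangle)_{y\in\{0,1\}^\ell}$. Distinct codewords differ in exactly half of the coordinates, and the bits of $a$ are the coordinates with $y$ a unit vector. For instance $\mathrm{Had}_2(10)=(0,0,1,1)$ for $y=00,01,10,11$.

**Valid strings.** A *table* at level $k$ is a function $f(i;b)\in\{0,1\}$ for $i\in[t]$, $b\in[m]^{[t]\setminus\{i\}}$; it has $p$ entries. The *valid level-$k$ string* with id $a\in[m]$ and table $f$ is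
$$\big(\mathrm{rep}_L(\mathrm{Had}_h(k)),\ \mathrm{rep}_L(\mathrm{Had}_\ell(a)),\ \mathrm{rep}_{L'}(f)\big)\in\{0,1\}^n .$$
We write $a(x)$ and $f_x$ for the id and table of $x$. If two valid strings have different levels, or the same level and different ids, then in one of the first two parts at least half of the coordinates of the underlying Hadamard word differ, each repeated at least $L/(2\cdot\text{length})$ times. So
$$\text{they differ in at least } \tfrac12\cdot\tfrac L2=\tfrac L4\ge\tfrac n{16}\text{ positions.} \tag{3}$$

**Good sets.** A set $S$ of valid level-$k$ strings is *good* if for every distinct cell $c\in[m]^t$, every $I\subseteq[t]$ with $|I|\ge39k$, and all $x_i\in S$ $(i\in I)$ with $a(x_i)=c_i$,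
$$\big(f_{x_i}(i;c_{-i})\big)_{i\in I}\in C|_I . \tag{4}$$
The $c_j$ with $j\notin I$ need not be ids of strings in $S$; they are arbitrary. Also $S$ may contain several strings with the same id, and then (4) must hold for every choice among them. Subsets of good sets are good. As examples, any set with fewer than $39k$ different ids is good, since (4) then demands nothing; and the set $\{x_a\}_{a\in[m]}$ obtained from a grid $F$ is good if $F(c)\in C$ for every distinct $c$, since the only string with id $c_i$ is $x_{c_i}$, so that the vector in (4) is $F(c)|_I$.

**The property $\mathcal P$.** Let $\mathcal P_n^{(k)}$ be the set of distributions whose support is a good set of valid level-$k$ strings. For $n\ge n_0$ let $\mathcal P_n=\bigcup_{k=1}^{r(n)}\mathcal P_n^{(k)}$; for $n<n_0$ let $\mathcal P_n$ be all distributions. Since subsets of good sets are good, $\mathcal P_n$ is a finite union of faces $\mathcal D(S)$ of the simplex, hence compact.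

## 7. Lower bound: $k$ slots see only noise

Fix $n\ge n_0$ and $1\le k\le r(n)$, and let $t,m,C$ belong to level $k$. A map $F:[m]^t\to\mathbb F_2^t$ gives valid level-$k$ strings $x_a$ with id $a$ and $f_{x_a}(i;c_{-i})=F(c)_i$ whenever $c_i=a$, and $P_F$ is uniform on them. We draw $F$ at random with independent values $F(c)$:

* **Yes:** $F(c)$ is uniform in $C$ for distinct $c$, and uniform in $\mathbb F_2^t$ otherwise.
* **No:** all $F(c)$ are uniform in $\mathbb F_2^t$.

In the Yes case $P_F\in\mathcal P_n^{(k)}$ always, by the second example of a good set.

**Lemma 2.** In the No case, with probability at least $0.99$, $P_F$ is $\varepsilon_0$-far from $\mathcal P$.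

**Proof.** **Step 1: most cells are far from the code.** This step isolates the only randomness we need. By Lemma 1 the expected fraction of distinct cells with $\mathrm d(F(c),C)\le t/20$ is at most $\frac1{256}$. By Markov's inequality this fraction exceeds $0.4$ with probability at most $\frac1{0.4\cdot256}<0.01$. Assume from now on that it is at most $0.4$, and suppose, for a contradiction, that some $P'\in\mathcal P_n$ has $\mathrm{EMD}(P_F,P')\le\varepsilon_0$.

**Step 2: turn the coupling into one replacement string per id.** Property (4) concerns individual strings, so we extract them. Take a coupling $(X,X')$ with $\mathbb E\,\mathrm{dist}(X,X')\le\varepsilon_0$, $X=x_A$ with $A$ uniform in $[m]$, and $X'\in\mathrm{supp}\,P'$. If $P'$ had level different from $k$, then by (3) $\mathrm{dist}(X,X')\ge\frac1{16}>\varepsilon_0$ always, a contradiction. So $P'\in\mathcal P_n^{(k)}$. Let $A'=a(X')$. By (3), $\Pr[A\ne A']\le16\varepsilon_0$. Let $G=\{a:\Pr[A'=a\mid A=a]\ge\frac12\}$. Every $a\notin G$ has $\Pr[A'\ne a\mid A=a]>\frac12$, so by Markov $|[m]\setminus G|\le32\varepsilon_0m$. For $a\in G$ the event $A=A'=a$ has probability at least $\frac1{2m}$, so there is $x'_a\in\mathrm{supp}\,P'$ with id $a$ and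
$$\mathrm{dist}(x_a,x'_a)\le\mathbb E[\mathrm{dist}(X,X')\mid A=A'=a]\le2m\,\mathbb E\big[\mathrm{dist}(X,X')\mathbf 1_{A=A'=a}\big].$$
Summing, $\sum_{a\in G}\mathrm{dist}(x_a,x'_a)\le2\varepsilon_0m$.

**Step 3: count the changes seen by a random cell.** This converts string distance into distance inside cells. Let $c$ be uniform in $[m]^t$, $J=\{j:c_j\in G\}$, and let $\Delta$ be the number of $j\in J$ with $f_{x'_{c_j}}(j;c_{-j})\ne f_{x_{c_j}}(j;c_{-j})$. Then $\mathbb E[t-|J|]\le32\varepsilon_0t$. Let $D_a$ be the number of table entries in which $x_a,x'_a$ differ. Each entry is repeated at least $\frac{L'}{2p}$ times, so $D_a\cdot\frac{L'}{2p}\le n\,\mathrm{dist}(x_a,x'_a)$, and with $L'\ge n/3$ we get $D_a/p\le6\,\mathrm{dist}(x_a,x'_a)$. For each $j$, the pair $(c_j,c_{-j})$ is uniform, so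
$$\mathbb E\Delta=\frac1m\sum_{a\in G}\frac{D_a}{m^{t-1}}=\frac tm\sum_{a\in G}\frac{D_a}p\le\frac tm\cdot6\cdot2\varepsilon_0m=12\varepsilon_0t .$$

**Step 4: contradiction.** Call $c$ *useful* if it is distinct, $|J|\ge39k$, and $\mathrm d(F(c),C)>t/20$. The probability that $t-|J|>k=t/40$ is at most $40\cdot32\varepsilon_0=1280\varepsilon_0=0.256$, and $c$ is non-distinct with probability at most $t^2/m\le0.1$ by (2). Hence
$$\Pr[c\text{ useful}]\ge1-0.1-0.4-0.256=0.244 .$$
For useful $c$ apply (4) to $\mathrm{supp}\,P'$ with $I=J$ and $x_j=x'_{c_j}$. It gives $w\in C$ with $w_j=f_{x'_{c_j}}(j;c_{-j})$ for $j\in J$. On $J$ the words $w$ and $F(c)$ differ in $\Delta$ places, so $\frac t{20}<\mathrm d(F(c),w)\le(t-|J|)+\Delta$. The right side has expectation at most $44\varepsilon_0t$, so by Markov $\Pr[c\text{ useful}]\le20\cdot44\varepsilon_0=880\varepsilon_0=0.176$, contradicting $0.244$. $\square$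

**Lemma 3.** For a strong $k$-memory algorithm making at most $Q$ queries, the acceptance probabilities under Yes and No (over $F$, the samples and the coins) differ by at most $tQ^2/m$.

**Proof.** **Step 1: normalize the algorithm.** We want each run to be described by a short list of facts. It suffices to prove the bound for each fixed value of the coins and average, so let the algorithm be deterministic. Number the samples as they are drawn and let $A_1,A_2,\dots$ be their ids; these are independent, uniform in $[m]$, and independent of $F$. A sample is *activated* when it is first queried. We give the algorithm extra information: at activation, the whole id is revealed. Then answers to queries in the first two parts are determined, and a query in the third part asks for one bit $F(c)_i$, where $c_i$ is the id of the queried sample; we say it *touches* the cell $c$. The *history* is the list of revealed ids and answers so far. It determines what the algorithm does next.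

**Step 2: guessing ids is unlikely.** This is the birthday estimate of Section 3. At any time let $M$ be the set of ids of all samples activated so far together with all coordinates of all cells touched so far. A query to the third part of a sample with id $c_i$ touches a cell $c$ that has $c_i$ among its coordinates, so each query contributes at most $t$ ids to $M$, and $|M|\le tQ$. Let **Bad** be the event that some sample, when activated, has its id in the current $M$. The history before an activation is a function of $F$ and of the ids of the previously activated samples, and it determines the number $j$ of the sample activated next. As $A_j$ is independent of $F$ and of the other ids, it is uniform in $[m]$ given this history. So each activation triggers **Bad** with probability at most $tQ/m$. There are at most $Q$ activations, so $\Pr[\textbf{Bad}]\le tQ^2/m$, under Yes and under No.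

**Step 3: without Bad, at most $k$ bits of each distinct cell are queried.** This is where the memory bound enters. Suppose **Bad** has not happened, let $c$ be a distinct cell, and let $R$ be the set of $i$ for which $F(c)_i$ was queried; suppose $R\neq\emptyset$. Without **Bad**, activated samples have distinct ids, so for each $i\in R$ there is a unique activated sample $y_i$ with id $c_i$, and it is the one from which $F(c)_i$ was queried. The $y_i$ are different samples since $c$ is distinct. Let $y_{i^*}$ be the last of them to be activated. Just before its activation $c_{i^*}\notin M$, so the cell $c$ had not been touched at all. Hence every $y_i$, $i\in R$, was activated no later than that moment, and was queried at the cell $c$ no earlier than that moment. Since a discarded sample never returns, all $y_i$, $i\in R$, are accessible at the moment when $y_{i^*}$ is activated. At most $k$ samples are accessible, so $|R|\le k$.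

**Step 4: histories without Bad have equal probability.** Consider a possible history $\eta$ of a complete run in which **Bad** does not occur. Suppose in it the samples numbered $j_1,\dots,j_v$ are activated with ids $a_1,\dots,a_v$, and exactly $e$ different bits $F(c)_i$ are learned, with certain values. Since the algorithm is deterministic, induction along $\eta$ shows that the run produces $\eta$ if and only if $A_{j_s}=a_s$ for all $s$ and these $e$ bits of $F$ have these values. The ids are independent of $F$, so
$$\Pr[\eta]=m^{-v}\cdot\Pr[\text{the }e\text{ bits of }F\text{ have the listed values}].$$
Under No the last factor is $2^{-e}$. Under Yes the cells are independent, non-distinct cells are uniform, and each distinct cell contributes at most $k$ of the bits by Step 3, which are uniform by Lemma 1(i). So the factor is again $2^{-e}$. Summing over accepting histories without **Bad**, the probability of accepting without **Bad** is the same under Yes and No. The acceptance probabilities therefore differ by at most the larger of the two values of $\Pr[\textbf{Bad}]$, which is at most $tQ^2/m$. $\square$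

**Proof of Theorem 1, part 1.** Let a strong $k$-memory $\varepsilon_0$-test make at most $Q$ queries. It accepts with probability at least $\frac23$ under Yes, and, by Lemma 2, with probability at most $\frac13+0.01$ under No. By Lemma 3, $tQ^2/m\ge\frac13-0.01\ge0.3$. With $t=40k$ and $m\ge\frac12n^{1/(80k)}$ from (1),
$$Q\ge\sqrt{\frac{0.3\,m}t}\ge\sqrt{\frac{0.3}{80k}}\;n^{1/(160k)}\ge\frac{n^{1/(160k)}}{20\sqrt k},$$
since $0.3/80=0.00375\ge\frac1{400}$. For fixed $k$ this holds for all $n\ge n_0$ with $r(n)\ge k$, that is, for all sufficiently large $n$. $\blacksquare$

The bound is uniform in $k\le r(n)$. So even memory $k(n)=\lfloor\sqrt{\log\log n}\rfloor$ requires $2^{\Omega(\log n/\sqrt{\log\log n})}$ queries.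

## 8. The fully adaptive tester

### Why one cell per $t$ samples is too slow

On the instances $P_F$ it is enough to draw $t$ samples, read their ids and check the cell they form. This fails to give $O(\log n)$ for general distributions. Let $P_F$ be $\varepsilon_0$-far, fix an id $a_0$, and let $P$ be the mixture of $P_F$ and the point mass on $x_{a_0}$ with weights $\frac12,\frac12$. Then $P$ is $\frac{\varepsilon_0}2$-far. Indeed, take any coupling of $P$ with $P'\in\mathcal P_n$ of cost $e$, and condition on the component of the mixture being $P_F$. This is a coupling of cost at most $2e$ of $P_F$ with a distribution supported inside $\mathrm{supp}\,P'$, which is again in $\mathcal P_n$ because subsets of good sets are good; hence $2e>\varepsilon_0$. But $t$ samples from $P$ can have distinct ids only if at most one of them comes from the point mass, which has probability $(t+1)2^{-t}$. To find a distinct cell with probability $\frac23$ one needs at least $\frac23\cdot2^t/(t+1)$ attempts, each reading $t\ell\approx\frac12\log n$ id bits. Since the levels, and hence $t$, are unbounded, this is not $O(\log n)$.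

The remedy is to read ids once for a pool of about $t/\varepsilon^2$ samples. As $\ell\le\frac{\log n}{2t}$, this costs only $O(\varepsilon^{-2}\log n)$. Then try *all* ways of forming cells from the pool. There are many, but their number does not involve $\log n$, and $r(n)$ grows slowly enough to make it $o(\log n)$. Ids that are rare under $P$ are replaced by random names $z_j$; this is allowed because (4) leaves up to $k$ coordinates free.

### The algorithm

Let $0<\varepsilon<1$ (no distribution is $\varepsilon$-far for $\varepsilon\ge1$) and $n\ge n_0$ (for $n<n_0$ accept always). For arbitrary $x\in\{0,1\}^n$ and a level $k$, let $a(x)$ be read from the unit-vector coordinates of the first copy in the second part, and let $f_x$ be read from the first copy in the third part. Let $x^k$ be the valid level-$k$ string with this id and table. If $x$ is valid of level $k$, then $x^k=x$.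

* **Stage 0.** Draw a sample and read the $h$ unit-vector coordinates of the first copy in its first part, giving a number $k$. Reject if $k\notin[1,r(n)]$. Put $t=40k$ and $s=\lceil256t/\varepsilon^2\rceil$.
* **Stage 1.** Repeat $\lceil8/\varepsilon\rceil$ times: draw a fresh $x$, pick $j\in[n]$ uniformly, and reject if $x_j\ne(x^k)_j$.
* **Stage 2.** Repeat for $\lceil10/\varepsilon\rceil$ groups: draw fresh $Y_0,\dots,Y_s$, read all ids $a(Y_j)$, and choose independent uniform $z_1,\dots,z_t\in[m]$. For every $I\subseteq[t]$ with $|I|\ge39k$ and every map $\sigma:I\to\{0,\dots,s\}$, let $c_j=a(Y_{\sigma(j)})$ for $j\in I$ and $c_j=z_j$ for $j\notin I$. If $c$ is distinct, query (in first copies) $f_{Y_{\sigma(j)}}(j;c_{-j})$ for $j\in I$, and reject if the resulting vector is not in $C|_I$.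
* Accept if nothing rejected.

**Number of queries.** In Stage 1 we query $x_j$. The bit $(x^k)_j$ is known if $j$ is in the first part, needs the $\ell$ bits of $a(x)$ in the second part, and one query in the third; so at most $\ell+2$ queries each time. In Stage 2 there are at most $(s+2)^t$ pairs $(I,\sigma)$, since each $j\in[t]$ is either outside $I$ or has one of $s+1$ values. The total is at most
$$h+\Big\lceil\frac8\varepsilon\Big\rceil(\ell+2)+\Big\lceil\frac{10}\varepsilon\Big\rceil\big[(s+1)\ell+t(s+2)^t\big].$$
Since $\ell\le\frac{\log n}{2t}$ and $s=O(t/\varepsilon^2)$, the terms containing $\ell$ are $O(\varepsilon^{-3}\log n)$. Since $t\le40\sqrt{\log\log n}$, we have $\log\big(t(s+2)^t\big)=O_\varepsilon(\sqrt{\log\log n}\cdot\log\log\log n)=o_\varepsilon(\log\log n)$, so $t(s+2)^t=(\log n)^{o_\varepsilon(1)}$, and the remaining terms are $o_\varepsilon(\log n)$.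

**Completeness.** If $P\in\mathcal P_n^{(k)}$, all samples are valid of level $k$. Stage 0 finds $k$, Stage 1 compares $x$ with $x^k=x$, and every check in Stage 2 is an instance of (4). So $P$ is accepted with probability 1.

### Soundness

Let $P$ be $\varepsilon$-far from $\mathcal P_n$. The samples of Stages 1 and 2 are independent of Stage 0, so it suffices to show that for each fixed $k\in[1,r(n)]$, Stages 1 and 2 with this $k$ reject with probability at least $\frac23$. We know that $\mathrm{EMD}(P,Q)>\varepsilon$ for all $Q\in\mathcal P_n^{(k)}$.

**Step 1: reduce to valid strings.** The goal is to replace $P$ by a distribution on valid level-$k$ strings. Let $P_1$ be the law of $x^k$ for $x\sim P$. Then $\mathrm{EMD}(P,P_1)\le\mathbb E_{x\sim P}\,\mathrm{dist}(x,x^k)$, and this expectation is exactly the rejection probability of one round of Stage 1. If it exceeds $\varepsilon/4$, Stage 1 rejects with probability at least $1-(1-\varepsilon/4)^{8/\varepsilon}\ge1-e^{-2}>\frac23$, and we are done. So assume it is at most $\varepsilon/4$. By the triangle inequality,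
$$\mathrm{EMD}(P_1,Q)>\tfrac34\varepsilon\qquad\text{for all }Q\in\mathcal P_n^{(k)} . \tag{5}$$
Stage 2 reads only ids and first copies of the table, which are the same for $x$ and $x^k$. So it behaves exactly as if run on $P_1$.

**Step 2: heavy ids and the defect $v^*$.** This step defines the quantity that will be compared both with the distance and with the rejection probability. Let $\pi$ be the law of $a(x)$ for $x\sim P_1$, let $\delta=\varepsilon/8$, $B=\{a:\pi(a)\ge\delta/m\}$ and $\beta=|B|/m$. Then $\pi([m]\setminus B)\le\delta<1$, so $B\ne\emptyset$. For $a\in B$ let $P_a$ be $P_1$ conditioned on id $a$. For a distinct cell $c$ let $J(c)=\{j:c_j\in B\}$, and call $c$ *constrained* if it is distinct and $|J(c)|\ge39k$. Let $Y=(Y_a)_{a\in B}$ be independent with $Y_a\sim P_a$: one random representative for each heavy id. For constrained $c$ put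
$$u_Y(c)=\big(f_{Y_{c_j}}(j;c_{-j})\big)_{j\in J(c)},\qquad v(c)=\Pr_Y\big[u_Y(c)\notin C|_{J(c)}\big],$$
$$v^*=\frac1t\sum_{i=1}^t\ \sum_{a\in B}\pi(a)\,m^{-(t-1)}\sum_{c\text{ constrained},\ c_i=a}v(c). \tag{6}$$

**Step 3: small defect means close to the property.** We prove the following.

**Lemma 4 (correction).** Some $Q\in\mathcal P_n^{(k)}$ has $\mathrm{EMD}(P_1,Q)\le\delta+2v^*$.

**Proof.** The idea is to let the random representatives $Y$ decide what each cell should contain, and to overwrite everybody's table accordingly. For constrained $c$ let $g_Y(c)\in C$ be a codeword extending $u_Y(c)$ if $u_Y(c)\in C|_{J(c)}$, and $g_Y(c)=0$ otherwise. For a valid level-$k$ string $x$ with id $a\in B$, let $T_Y(x)$ be the valid level-$k$ string with id $a$ and the table obtained from $f_x$ by setting the entry $(i;c_{-i})$ to $g_Y(c)_i$ for every $i$ and every constrained $c$ with $c_i=a$. This is well defined, because $a$ and the address $(i;b)$ determine $c$. For $x$ with id outside $B$ let $T_Y(x)=T_Y(Y_{a^*})$ for a fixed $a^*\in B$. Let $Q_Y$ be the law of $T_Y(x)$ for $x\sim P_1$.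

First, $Q_Y\in\mathcal P_n^{(k)}$. All ids in its support are in $B$. So if $c,I,(x_i)$ are as in (4), then $I\subseteq J(c)$, hence $c$ is constrained, and the entry of $x_i$ at $(i;c_{-i})$ is $g_Y(c)_i$. The vector in (4) is $g_Y(c)|_I\in C|_I$.

Next, the cost. A changed table entry changes at most $\lceil L'/p\rceil\le2L'/p\le n/p$ bits, so it costs at most $\frac1p=\frac1{t\,m^{t-1}}$. Ids outside $B$ have total mass at most $\delta$. With $x\sim P_1$ independent of $Y$,
$$\mathbb E_Y\mathbb E_x\,\mathrm{dist}(x,T_Y(x))\le\delta+\frac1t\sum_i\sum_{a\in B}\pi(a)\,m^{-(t-1)}\sum_{\substack{c\text{ constrained}\\ c_i=a}}\Pr_{x\sim P_a,\,Y}\big[f_x(i;c_{-i})\ne g_Y(c)_i\big]. \tag{7}$$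
Fix $i$ and $c$ in this sum and write $J=J(c)$; note $i\in J$. If the event in the last probability occurs, then either $u_Y(c)\notin C|_J$, which has probability $v(c)$, or $u_Y(c)\in C|_J$ and $f_x(i;c_{-i})\ne u_Y(c)_i$. In the second case let $u'$ be the vector obtained from $u_Y(c)$ by replacing its $i$-th coordinate by $f_x(i;c_{-i})$. It differs from $u_Y(c)\in C|_J$ in exactly one place, so $u'\notin C|_J$ by Lemma 1(ii). Now $c$ is distinct, so the coordinates of $u_Y(c)$ come from different, independent $Y_a$'s, and $x\sim P_{c_i}$ is independent of $Y$. Therefore $u'$ has the same law as $u_Y(c)$, and the second case has probability at most $\Pr[u'\notin C|_J]=v(c)$. So the probability in (7) is at most $2v(c)$, and the right side of (7) is at most $\delta+2v^*$. Some value of $Y$ attains at most the average over $Y$, and for this $Y$ the coupling $(x,T_Y(x))$ proves the claim for $Q=Q_Y$. $\square$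

**Step 4: the defect is large, and heavy ids are many.** This step extracts numerical bounds. By (5) and Lemma 4, $\delta+2v^*>\frac34\varepsilon$, so $v^*>\frac12\big(\frac34-\frac18\big)\varepsilon=\frac5{16}\varepsilon>\frac\varepsilon4$. Moreover $\beta\ge\varepsilon/16$. To see this, bound $v(c)\le1$ in (6). Fix $c_i=a$ and let the other coordinates be uniform. If $c$ is constrained, at least $39k-1$ of the other $40k-1$ coordinates lie in $B$, and by Markov this has probability at most $\frac{(40k-1)\beta}{39k-1}\le2\beta$. Since $\pi(B)\le1$, this gives $v^*\le2\beta$. If $\beta<\varepsilon/16$, then $v^*\le\varepsilon/8$, contradicting $v^*>\varepsilon/4$.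

**Step 5: one group detects a violation with probability at least $\varepsilon/5$.** The difficulty is that (6) weighs all but one of the coordinates of $c$ uniformly over $[m]$, whereas samples have ids distributed by $\pi$. We recover the uniform law from inside the pool. Choose $i$ such that
$$\sum_{a\in B}\pi(a)\,m^{-(t-1)}\sum_{c\text{ constrained},\ c_i=a}v(c)\ge v^*, \tag{8}$$
which exists since $v^*$ is the average over $i$. Let $U_B=\frac1{|B|}\sum_{a\in B}P_a$ and $\lambda=\delta\beta<1$. As measures,
$$P_1\ge\sum_{a\in B}\pi(a)P_a\ge\frac\delta m\sum_{a\in B}P_a=\lambda U_B ,$$
so $P_1=\lambda U_B+(1-\lambda)H$ with $H$ a distribution. Hence each of $Y_1,\dots,Y_s$ may be generated by marking it with probability $\lambda$, drawing it from $U_B$ if marked and from $H$ if not. (The tester does not see the marks; they only serve the analysis.) The number of marks is binomial with mean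
$$\mu=s\lambda\ge\frac{256t}{\varepsilon^2}\cdot\frac\varepsilon8\cdot\frac\varepsilon{16}=2t .$$
Fewer than $t\le\mu/2$ marks means a deviation of at least $\mu/2$, and the variance is at most $\mu$. So by Chebyshev this has probability at most $4/\mu\le2/t\le\frac1{20}$.

Suppose now there are at least $t$ marks, and let $W_j$ ($j\ne i$) be the first $t-1$ marked samples. Given the marks, they are independent with law $U_B$, and independent of $Y_0\sim P_1$ and of the $z_j$. Put $c_i=a(Y_0)$ and $X_i=Y_0$. For $j\ne i$: if $z_j\in B$ put $c_j=a(W_j)$ and $X_j=W_j$; if $z_j\notin B$ put $c_j=z_j$. Each $c_j$, $j\ne i$, is uniform on $[m]$: a value outside $B$ has probability $\frac1m$, and a value in $B$ has probability $\beta\cdot\frac1{|B|}=\frac1m$. So $(c_j)_{j\ne i}$ is uniform on $[m]^{t-1}$ and independent of $Y_0$. For $j\ne i$ we have $c_j\in B$ exactly when $z_j\in B$. Conditioned on $c$ being a given distinct cell with $c_i\in B$, the $X_j$ ($j\in J(c)$) are independent with laws $P_{c_j}$, because $Y_0$ and the pairs $(z_j,W_j)$ are independent. Therefore the probability that $c_i\in B$, $c$ is constrained and $(f_{X_j}(j;c_{-j}))_{j\in J(c)}\notin C|_{J(c)}$ equals the left side of (8), so it is at least $v^*>\varepsilon/4$.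

In this event the tester rejects. It makes the check with $I=J(c)=\{i\}\cup\{j\ne i:z_j\in B\}$ and $\sigma$ pointing to $Y_0$ for $i$ and to $W_j$ for the other $j\in I$, and the coordinates outside $I$ are the $z_j$. So each group rejects with probability at least $\frac{19}{20}\cdot\frac\varepsilon4\ge\frac\varepsilon5$. Stage 2 rejects with probability at least $1-(1-\frac\varepsilon5)^{10/\varepsilon}\ge1-e^{-2}>\frac23$. This proves part 2, and with Section 7 completes the proof of Theorem 1. $\blacksquare$

## 9. Rejection sampling with $k$ slots

We now prove Theorem 2: a fully adaptive algorithm with few queries can be simulated with $k$ slots at a cost that is only exponential in $q/k$. The idea is that a discarded sample can be replaced by a fresh one conditioned to agree with everything learned about it. The worry is that waiting for a fresh sample that agrees with an unlikely pattern may take very long. But unlikely patterns are rarely met. If one bit equals $1$ with probability $\eta$, the answer $1$ is met with probability $\eta$ and then costs $1/\eta$ draws to reproduce, a contribution of $1$ to the expectation, independent of $\eta$.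

**Step 1: a normal form and the laws at its nodes.** This sets up notation. Let $A$ be a fully adaptive algorithm with at most $q$ queries. Fix its coins in advance and view it as a decision tree that never repeats a query. Label samples $1,2,\dots$ by order of first query, so there are at most $q$ labels. At a node let $Z_i$ be the list of (position, answer) pairs obtained from label $i$, $q_i=|Z_i|$, and $p_i=\Pr_{x\sim P}[x\text{ consistent with }Z_i]$. Since samples are independent, the node is reached with probability $\prod_ip_i$, and conditioned on reaching it the samples are independent with laws $P(\cdot\mid Z_i)$.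

**Step 2: the simulation.** Here we decide which samples deserve a permanent slot. Let $\tau=\lfloor q/k\rfloor$. A label is *large* once $q_i>q/k$, i.e. $q_i\ge\tau+1$. As $\sum_iq_i\le q$, there are at most $k-1$ large labels. Each large label has a permanently stored sample, and one further slot is a working slot. When $A$ queries a large label, query its stored sample. When $A$ queries position $j$ of a label $i$ that is not large, so $q_i\le\tau$, draw fresh samples into the working slot one at a time, discarding each that is inconsistent with $Z_i$ (checked with at most $q_i$ queries), until a consistent one is found, and query it at $j$. If label $i$ thereby becomes large, store this sample permanently; otherwise discard it. At most $k$ samples are ever accessible. At nodes reached with positive probability $p_i>0$, so the search ends with probability 1.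

**Step 3: the simulation is exact.** We show that the transcript of $A$'s queries and answers has exactly the law it has for $A$. By induction, conditioned on the transcript, the stored samples are independent with laws $P(\cdot\mid Z_i)$. A redrawn sample is an independent draw from $P(\cdot\mid Z_i)$. So the next answer has the conditional law it has for $A$. Conditioning on that answer updates $Z_i$, leaves the other stored samples as they were, and gives the queried sample the law $P(\cdot\mid Z_i)$ for the updated $Z_i$. This preserves the hypothesis, including when that sample is newly stored.

**Step 4: the expected cost.** This step makes the remark about $\eta$ precise. Fix a label $i$ and $1\le\rho\le\tau$, and let $V$ be the set of nodes, reached with positive probability, at which the $(\rho+1)$-st query to label $i$ is made. At $v\in V$ the expected number of draws is $1/p_i(v)$. So $V$ contributes to the expected number of draws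
$$\sum_{v\in V}\Pr[v]\,\frac1{p_i(v)}=\sum_{v\in V}\prod_{i'\ne i}p_{i'}(v)=2^\rho\sum_{v\in V}2^{-\rho}\prod_{i'\ne i}p_{i'}(v)\le2^\rho .$$
For the inequality, observe that $2^{-\rho}\prod_{i'\ne i}p_{i'}(v)$ is the probability of reaching $v$ when the $\rho$ answers for label $i$ are replaced by fair coin flips. Each path contains at most one node of $V$, so these events are disjoint and their probabilities sum to at most 1. Each draw here costs at most $\rho$ consistency queries; for $\rho=0$ there are none. Adding the at most $q$ queries that $A$ itself makes, the expected total is at most
$$q+\sum_{i\le q}\sum_{\rho=1}^\tau\rho2^\rho\le q+q\,\tau2^{\tau+1}=:E,\qquad E=q(1+\tau2^{\tau+1}).$$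
This holds for every value of the coins and every $P$.

**Step 5: from expected to worst-case cost.** The theorem bounds the worst case, so we must cut off long runs without losing the success probability $\frac23$. Run five independent simulations sequentially, each with empty memory at the start, and output the majority. Abort (with arbitrary output) if the total number of queries would exceed $50E$. If each run is correct with probability at least $\frac23$, the majority is correct with probability at least $\frac{80+80+32}{243}=\frac{192}{243}>0.79$. The expected total is at most $5E$, so by Markov an abortion has probability at most $\frac1{10}$. The answer is correct with probability more than $0.69>\frac23$, using at most $50q(1+\tau2^{\tau+1})$ queries. For $q\le K\log n$ we have $2^\tau\le n^{K/k}$ and $q\tau=O(\log^2n)$, so the bound is $O(n^{K/k}\log^2n)$. This proves Theorem 2. $\blacksquare$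

**Proof of the Corollary.** By Theorem 2 the property has a strong $k$-memory $\varepsilon_0$-test with $O(n^{K/k}\log^2n)$ queries. If $\Omega(n^{c_k})$ queries are required, then $n^{c_k}=O(n^{K/k}\log^2n)$, so $c_k\le K/k$. Theorem 1 achieves $c_k=\frac1{160k}$. $\blacksquare$

For the property of Theorem 1 and each fixed $k$, both theorems together place the strong $k$-memory complexity of $\varepsilon_0$-testing between $\Omega_k(n^{1/(160k)})$ and $O(n^{K/k}\log^2n)$, with $K$ an absolute constant, while the fully adaptive complexity is $O(\log n)$.
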